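\title{Undecidability of exponential diophantine equations over $\mathbb{Q}$ in three squared unknowns}

\begin{abstract}
We prove that no algorithm decides, for an exponential diophantine equation $F(X,Y,Z)=0$, whether $F(x^2,y^2,z^2)=0$ has a solution in rational numbers. From an integer polynomial $P_0$ in any number of variables we construct such an equation, all of whose rational solutions are nonzero integers, which is solvable exactly when $P_0$ has a zero in natural numbers. The unknown $x$ fixes a base $b$, a $2$-adic logarithm of $y^2$ codes the zero of $P_0$ in its base-$b$ digits, the exponents in the prime factorization of $y$ serve as auxiliary unknowns, and the rationality of $z$ imposes, through Baker's theorem, one integrality condition for each prime.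
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{N}=\{0,1,2,\dots\}$. An \emph{exponential expression} is an expression built from variables and natural numbers by addition, multiplication and exponentiation. An \emph{exponential diophantine equation} is an equation $F=0$ with $F=F_1-F_2$, where $F_1$ and $F_2$ are exponential expressions; an example is
\[
x^{2^{y^x}}+y^{x+3y}-(5z^{2x^2}+xyz+4)=0 .
\]
Over $\mathbb{Q}$ a power such as $(-1)^{2/3}$ is ambiguous, so $s^t$ is used only for $s,t\ge0$, with $s^t=\exp(t\log s)$ for $s>0$, with $0^t=0$ for $t>0$, and with $0^0=1$. If the variables take nonnegative values, then by induction every subexpression has a nonnegative real value. Substituting squares for the variables therefore gives $F(x_1^2,\dots,x_n^2)=0$ a meaning, as an equation between real numbers, for all rational $x_1,\dots,x_n$.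

A result of Z.-W. Sun states that there is no algorithm to decide, for an arbitrary exponential diophantine equation $F(x_1,\dots,x_{10})=0$, whether $F(x_1^2,\dots,x_{10}^2)=0$ has a solution in $\mathbb{Q}$. The problem treated here comes from Sun's paper \cite{Sun}. It is the conjecture that three unknowns suffice: \emph{there is no algorithm to decide, for an exponential diophantine equation $F(X,Y,Z)=0$, whether $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathbb{Q}$.} We prove this conjecture.

The source of undecidability is the theorem of Matiyasevich, Davis, Putnam and Robinson. A set $\mathcal{S}\subseteq\mathbb{N}$ is \emph{recursively enumerable} if some algorithm halts exactly on the inputs in $\mathcal{S}$; the halting set is recursively enumerable, and membership in it is not decidable.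

\begin{theorem}[MRDP]\label{thm:mrdp}
For every recursively enumerable $\mathcal{S}\subseteq\mathbb{N}$ there are $m\ge1$ and $P\in\mathbb{Z}[a,u_1,\dots,u_m]$ such that, for $a\in\mathbb{N}$, we have $a\in\mathcal{S}$ if and only if $P(a,u)=0$ for some $u\in\mathbb{N}^m$. In particular, no algorithm decides whether a given integer polynomial has a zero in natural numbers.
\end{theorem}

To transfer this to $\mathbb{Q}$ one must force rational unknowns to be integers, and exponentiation does that cheaply. With $X=x^2$ and $Z=z^2$, the equation $Z=4^X$ says $|z|=2^{X}$, and $2^X$ is rational for rational $X$ only if $X\in\mathbb{Z}$. In the same way $Z=\prod_{i\le m}p_i^{2u_i}$, with distinct primes $p_i$, forces $m$ rational numbers $u_i$ to be integers: raise $|z|=\prod_i p_i^{u_i}$ to a common denominator of the $u_i$ and use unique factorization. Write each $u_i$ as a sum of four squares of unknowns, which by Lagrange's theorem excludes no natural number, and merge two equations $A=B$, $A'=B'$ into $A^2+B^2+A'^2+B'^2=2AB+2A'B'$. This turns a polynomial equation over $\mathbb{N}$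 in $m$ variables into an exponential equation over $\mathbb{Q}$ in $4m+1$ squared unknowns. So one expects undecidability, and the question is how few unknowns are needed. With three, one unknown is spent on integrality, and the natural plan for the other two is to let one be a base $b$ and the other a number whose base-$b$ digits are $u_1,\dots,u_m$. That plan leaves no unknown to express that certain digits vanish, which is a family of inequalities. The main idea of the proof is to find the missing unknowns in the prime factorization of $y$.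

\begin{theorem}\label{thm:main}
There is an algorithm which, given a nonconstant $P_0\in\mathbb{Z}[u_1,\dots,u_m]$, produces an exponential diophantine equation $F(X,Y,Z)=0$ such that the following are equivalent:
\begin{enumerate}
\item[(1)] $P_0$ has a zero in $\mathbb{N}^m$;
\item[(2)] $F(x^2,y^2,z^2)=0$ for some positive integers $x,y,z$;
\item[(3)] $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathbb{Q}$.
\end{enumerate}
Moreover, every rational solution of $F(x^2,y^2,z^2)=0$ lies in $(\mathbb{Z}\setminus\{0\})^3$.
\end{theorem}

\begin{corollary}\label{cor:conj}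
There is no algorithm to decide, for an exponential diophantine equation $F(X,Y,Z)=0$, whether $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathbb{Q}$.
\end{corollary}

\begin{proof}
Such an algorithm, applied to the equations of Theorem~\ref{thm:main}, would decide whether a nonconstant integer polynomial has a zero in natural numbers. For constant polynomials this is trivial to decide, so we would contradict Theorem~\ref{thm:mrdp}.
\end{proof}

One could adopt the stricter convention that a rational point counts as a solution only if all subexpressions take rational values there. For the equations of Theorem~\ref{thm:main} this changes nothing: all rational solutions are integral, and at integral points every subexpression has a natural value.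

The construction gives more. Recall that a decision problem is \emph{$\Sigma_1$-hard under many-one reductions} if for every recursively enumerable $\mathcal{S}$ there is a computable map from $\mathbb{N}$ to instances of the problem that sends $a$ to a positive instance exactly when $a\in\mathcal{S}$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $\mathcal{A}$ be any set with $\mathbb{Z}_{>0}\subseteq\mathcal{A}\subseteq\mathbb{Q}$. There is no algorithm to decide, for an exponential diophantine equation $F(X,Y,Z)=0$, whether $F(x^2,y^2,z^2)=0$ for some $x,y,z\in\mathcal{A}$. The same family of equations works for all $\mathcal{A}$ simultaneously. The problem remains undecidable when restricted to equations for which every rational solution of $F(x^2,y^2,z^2)=0$ is integral.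
\item[(b)] For every recursively enumerable $\mathcal{S}\subseteq\mathbb{N}$ there are exponential expressions $F_1,F_2$ in $a,X,Y,Z$ such that for every $a\in\mathbb{N}$ and every $\mathcal{A}$ as in (a),
\[
a\in\mathcal{S}\iff\exists\,x,y,z\in\mathcal{A}:\ F_1(a,x^2,y^2,z^2)=F_2(a,x^2,y^2,z^2).
\]
Hence the decision problem of Corollary~\ref{cor:conj} is $\Sigma_1$-hard under many-one reductions.
\item[(c)] Each equation $F(x^2,y^2,z^2)=0$ with $F$ from Theorem~\ref{thm:main} has either no rational solution or infinitely many. Hence it is also undecidable whether $F(x^2,y^2,z^2)=0$ has infinitely many rational solutions.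
\end{enumerate}
\end{theorem}

Throughout, $X=x^2$, $Y=y^2$, $Z=z^2$. For a prime $p$, $\nu_p$ is the $p$-adic valuation on $\mathbb{Q}^\times$, the exponent of $p$ in the prime factorization. For integers $E$ and $M\ge1$, $E\bmod M$ is the residue in $[0,M)$. We use the following consequence of the rule $\nu_p(s+t)=\nu_p(s)$ for $\nu_p(s)<\nu_p(t)$:
\begin{equation}\label{eq:val}
\text{if } \nu_p(s)<0 \text{ and either } t=0 \text{ or } \nu_p(t)>\nu_p(s), \text{ then } s+t\notin\mathbb{Z}.
\end{equation}

\section{Prime exponents as auxiliary unknowns}\label{sec:tools}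

\subsection{Comparing exponents prime by prime}

The argument for $|z|=\prod_ip_i^{u_i}$ used that the exponents are rational. We need exponents such as $2^X/Y$, which for rational $X,Y>0$ are only algebraic: a rational power $s^{i/j}$ of a positive rational is a root of $t^j-s^i$. Unique factorization is then replaced by Baker's theorem.

\begin{theorem}[Baker \cite{Baker66}, {\cite[Theorem 2.1]{BakerBook}}]\label{thm:baker}
If $\alpha_1,\dots,\alpha_n$ are nonzero algebraic numbers with $\log\alpha_1,\dots,\log\alpha_n$ linearly independent over $\mathbb{Q}$, then $1,\log\alpha_1,\dots,\log\alpha_n$ are linearly independent over the field of algebraic numbers.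
\end{theorem}

\begin{lemma}\label{lem:primes}
Let $y,z$ be positive rational numbers, and let $\xi$ and $\gamma_p$ ($p$ prime) be real algebraic numbers, with $\gamma_p=0$ for all but finitely many $p$. Then $z=y^\xi\prod_pp^{\gamma_p}$ if and only if $\nu_p(z)=\xi\nu_p(y)+\gamma_p$ for every prime $p$.
\end{lemma}

\begin{proof}
Since $\log z=\sum_p\nu_p(z)\log p$ and likewise for $y$, the equation says that the finite sum $\sum_p\bigl(\nu_p(z)-\xi\nu_p(y)-\gamma_p\bigr)\log p$ vanishes. The logarithms of distinct primes are linearly independent over $\mathbb{Q}$, because a relation with integer coefficients would give two factorizations of one integer. By Theorem~\ref{thm:baker} they are independent over the algebraic numbers, so the sum vanishes if and only if every coefficient does.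
\end{proof}

\begin{example}\label{ex:bound}
Consider $Z^Y=4^{XY}\,9^{Y\cdot Y}\,25^{2^X}$. For $Y=0$ the left side is $1$ and the right side is larger; for $Z=0<Y$ the left side is $0$. Otherwise, taking the power $1/(2Y)$ of both sides gives $|z|=2^X3^Y5^{2^X/Y}$, and Lemma~\ref{lem:primes} with $\xi=0$ shows that $X$, $Y$ and $2^X/Y$ are integers. So the equation is solvable in $z$ exactly when $x\in\mathbb{Z}$ and $|y|=2^a$ with $0\le2a\le X$.
\end{example}

The example shows two things. Denominators in the exponents are harmless, since they can be moved to the exponent of $Z$. And a divisibility, which $z$ can certify, is an \emph{inequality} for the exponent $a=\nu_2(y)$. To exploit this we must also tie $a$ to other quantities, and that is the purpose of the factor $y^\xi$ in Lemma~\ref{lem:primes}: if $\xi=r/D$ and $\gamma_p=-rA/D$ with integers $r,A,D$ and $r$ prime to $D$, then $\xi\nu_p(y)+\gamma_p\in\mathbb{Z}$ says $\nu_p(y)\equiv A\pmod D$. A bound on $a$ together with a congruence $a\equiv A\pmod D$ is a bound on $A\bmod D$, which is what a condition on digits requires.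

\subsection{A $2$-adic logarithm}

If every prime exponent of $y$ is prescribed modulo $D$, then $y$ carries no information of its own. We therefore keep the exponent of one prime, $3$, free. But the factor $y^\xi$ acts at the prime $3$ as well, and to keep $\nu_3(z)$ integral we must cancel $\xi\nu_3(y)$ modulo $1$ by an explicit expression in $X$ and $Y$. This calls for a formula that turns the product $y$ into a sum of its exponents modulo $D$, that is, for a logarithm. The real limit $\log U=\lim_{h\to0}(U^h-1)/h$ suggests taking $h=D$ a power of $2$, which is $2$-adically small.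

\begin{lemma}\label{lem:log}
Let $D\ge1$ be a power of $2$, and for the square $U$ of an odd integer put $\ell(U)=(U^D-1)/(8D)$. Then $\ell(U)$ is an integer, $\ell(UU')\equiv\ell(U)+\ell(U')\pmod D$, and $\ell(9)$ is odd.
\end{lemma}

\begin{proof}
An odd square is $1$ modulo $8$, so $U=1+8r$ with $r\in\mathbb{Z}$. If $U^{2^i}=1+8\cdot2^ir$ with $r\in\mathbb{Z}$, then squaring gives
\begin{equation}\label{eq:rec}
U^{2^{i+1}}=1+8\cdot2^{i+1}\bigl(r+4\cdot2^ir^2\bigr),
\end{equation}
and $r+4\cdot2^ir^2$ is an integer with the parity of $r$. Induction up to $2^i=D$ shows that $\ell(U)\in\mathbb{Z}$, and that $\ell(9)$ is odd because we start from $r=1$. With $r=\ell(U)$ and $r'=\ell(U')$ we have $(UU')^D=(1+8Dr)(1+8Dr')=1+8D(r+r'+8Drr')$.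
\end{proof}

Since $\ell(1)=0$, for odd primes $p_0,\dots,p_n$ and $a_k\in\mathbb{N}$ the lemma gives
\begin{equation}\label{eq:logsum}
\ell(y^2)\equiv\sum_{k=0}^na_k\,\ell(p_k^2)\pmod D\qquad\text{for } y=\prod_{k=0}^np_k^{a_k}.
\end{equation}
The hypothesis on $D$ matters: for $D=3$ we would get $\ell(9)=728/24\notin\mathbb{Z}$. The equation will have to force $D$ to be a power of $2$.

\subsection{The vanishing of a digit}

Let $b\ge2$ and $\kappa\ge0$ be integers. For $E\in\mathbb{Z}$, possibly negative, \emph{digit $\kappa$ of $E$} means the integer part of $(E\bmod b^{\kappa+1})/b^\kappa$. It is the usual base-$b$ digit in position $\kappa$ of $E\bmod b^\mu$ for every $\mu>\kappa$, and it vanishes if and only if $E\bmod b^{\kappa+1}<b^\kappa$. The following example contains the whole mechanism.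

\begin{example}\label{ex:toy}
Take $b=2$ and $D=8$. Modulo $8$ only the first step of \eqref{eq:rec} changes $r$, so $r_0=\ell(9)\equiv1+4=5$ and $r_1=\ell(25)\equiv3+36\equiv7$. Let $y$ be a positive divisor of $3^85^4$, say $y=3^{a_0}5^{a_1}$, so that $a_1\le4$. Let $R=\ell(y^2)$; then $R\equiv5a_0+7a_1\pmod8$. We want to express that binary digit $1$ of $R$ vanishes, that is, $R\bmod4\in\{0,1\}$. Put $A=2R+1$ and require that
\[
z=y^{r_0/8}\cdot5^{-r_0A/8}\cdot3^{(-R+r_1A)/8}=5^{\,r_0(a_1-A)/8}\cdot3^{(r_0a_0-R+r_1A)/8}
\]
be rational. The exponent of $5$ is an integer if and only if $a_1\equiv A\pmod8$. The exponent of $3$ is then an integer as well, because $r_0a_0-R+r_1A\equiv r_1(A-a_1)\pmod8$. For $R\bmod4=0,1,2,3$ we have $A\bmod8=1,3,5,7$, and only the first two values are at most $4$. So if $z$ is rational, digit $1$ of $R$ vanishes.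

Conversely, every residue $g$ modulo $8$ whose digit $1$ vanishes occurs as $R$. The definitions look circular, since $a_1$ depends on $R$ and $R$ on $a_1$, but the free exponent $a_0$ breaks the circle. For $g=1$, first take $a_1=2g+1=3$, then solve $5a_0+21\equiv1\pmod 8$, which gives $a_0=4$. For $y=3^45^3$ we have $R\equiv1$ and $A\equiv3=a_1\pmod8$, so $z$ is rational. The congruence for $a_0$ is always solvable with $0\le a_0<8$ because $r_0$ is odd.
\end{example}

In general, multiplying $E$ by a power of $b$ moves digit $\kappa$ to the top position modulo $D=b^\lambda$.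

\begin{lemma}\label{lem:digit}
Let $b\ge2$, $D=b^\lambda$ and $0\le\kappa\le\lambda-2$. Let $E\in\mathbb{Z}$ and $A=b^{\lambda-\kappa-1}E+1$. Then digit $\kappa$ of $E$ vanishes if and only if there is an integer $a$ with $0\le a\le D/b$ and $a\equiv A\pmod D$.
\end{lemma}

\begin{proof}
Let $e=E\bmod b^{\kappa+1}$ and $a'=b^{\lambda-\kappa-1}e+1$. Then $a'\equiv A\pmod D$, and
\[
1\le a'\le b^{\lambda-\kappa-1}(b^{\kappa+1}-1)+1=D-b^{\lambda-\kappa-1}+1<D,
\]
because $b\ge2$ and $\lambda-\kappa-1\ge1$. So $a'=A\bmod D$. As $D/b<D$, the only candidate for $a$ is $a'$, and $a'\le b^{\lambda-1}$ if and only if $b^{\lambda-\kappa-1}e<b^{\lambda-1}$, that is, $e<b^\kappa$.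
\end{proof}

The summand $1$ in $A$ converts the weak inequality $a\le D/b$, which is what a divisibility supplies, into the strict inequality $e<b^\kappa$; without it, $e=b^\kappa$ would pass. The summand does not wrap around modulo $D$ because $\kappa\le\lambda-2$.

\section{Coding a zero of a polynomial by vanishing digits}\label{sec:code}

Fix integers $m\ge1$, $\delta\ge2$ and a polynomial
\[
Q=\sum_{|\alpha|\le\delta}c_\alpha u^\alpha\in\mathbb{Z}[u_1,\dots,u_m]\qquad\text{with } Q(u)\ge0 \text{ for all } u\in\mathbb{N}^m ,
\]
where $\alpha\in\mathbb{N}^m$, $|\alpha|=\alpha_1+\dots+\alpha_m$ and $u^\alpha=u_1^{\alpha_1}\cdots u_m^{\alpha_m}$. For Theorem~\ref{thm:main} we take $Q=P_0^2$ and $\delta=\deg Q$; in general $\delta$ is only an upper bound for the degree, which is what Theorem~\ref{thm:more}(b) needs. We want to express ``$Q$ has a zero'' by the vanishing of finitely many digits of polynomial expressions in one integer $R$, at positions that do not depend on the base.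

Put $d=\delta+1$, $K=d^{m+1}$ and $\alpha_0=\delta-|\alpha|$, and write $\alpha!=\alpha_0!\,\alpha_1!\cdots\alpha_m!$. The tuple $u$ is recorded in the polynomial $G(t)=1+\sum_iu_it^{d^i}$. The power $G^\delta$ contains all monomials $u^\alpha$, at distinct powers of $t$, and multiplying it by
\[
H(t)=\sum_{|\alpha|\le\delta}c_\alpha\,\alpha!\;t^{K-\sum_{i=1}^m\alpha_id^i}
\]
collects them, with the weights $c_\alpha$, in the coefficient of $t^K$. The exponents in $H$ are positive since $\sum_i\alpha_id^i\le\delta d^m<K$. For instance, if $Q=(u-1)^2$, then $d=3$, $K=9$, $G^2=1+2ut^3+u^2t^6$, $H=2t^3-2t^6+2t^9$, and the coefficient of $t^9$ in $G^2H$ is $2-4u+2u^2=2Q(u)$.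

We then substitute a large integer $B$ for $t$ and read the coefficients as base-$B$ digits. Two points need care. The coefficients grow like $b^\delta$ when the $u_i$ are below $b$, so $B$ must be a higher power of $b$; we take $B=b^d$. And negative coefficients borrow from higher digits, which we prevent by adding $B/2$ to each coefficient below $t^K$. Let
\[
C=(m+1)^\delta\sum_{|\alpha|\le\delta}|c_\alpha|\,\alpha!,\qquad\lambda=d(K+1)+1,
\]
fix a power of two $\beta\ge2$ with $\beta>2C$, and put
\[
b=\beta X,\qquad B=b^d,\qquad D=b^\lambda,\qquad S(X,R)=(1+R)^\delta H(B)+\frac B2\,(1+B+\dots+B^{K-1}).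
\]
Here $b,B,D$ are polynomials in $X$, and $S\in\mathbb{Z}[X,R]$ because $\beta$ is even. Let $(\kappa_k,E_k)$, $k=1,\dots,n$, be the list of the following pairs of a position and a polynomial in $\mathbb{Z}[X,R]$:
\begin{itemize}
\item $(\kappa,R)$ for $0\le\kappa\le\lambda-2$ with $\kappa\notin\{d^2,d^3,\dots,d^{m+1}\}$ (the \emph{$R$-checks});
\item $(\kappa,S)$ for $dK\le\kappa\le dK+d-1=\lambda-2$ (the \emph{$S$-checks}).
\end{itemize}
All $\kappa_k$ are at most $\lambda-2$, and $\deg_RE_k\le\delta$. For a positive integer $X$ and $R\in\mathbb{Z}$ we say that \emph{check $k$ holds at $R$} if base-$b$ digit $\kappa_k$ of $E_k(X,R)$ vanishes. This depends only on $R\bmod b^{\lambda-1}$, because $\kappa_k+1\le\lambda-1$ and $E_k(X,\cdot)$ has integer coefficients.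

\begin{lemma}\label{lem:code}
Let $X\ge1$ be an integer.
\begin{enumerate}
\item[(i)] If all checks hold at some $R\in\mathbb{Z}$, then $Q$ has a zero in $\mathbb{N}^m$.
\item[(ii)] If $u\in\mathbb{N}^m$, $Q(u)=0$ and $b>\max_iu_i$, then all checks hold at $g=\sum_{i=1}^mu_ib^{d^{i+1}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call $g$ a \emph{code} if $g=\sum_iu_ib^{d^{i+1}}$ with integers $0\le u_i<b$. The positions $d^2,\dots,d^{m+1}$ are distinct and at most $K\le\lambda-2$, so codes are the integers in $[0,b^{\lambda-1})$ whose digits outside these positions vanish. Hence the $R$-checks all hold at $R$ if and only if $R$ is congruent to a code modulo $b^{\lambda-1}$. Both parts therefore follow from this claim: \emph{at the code $g$ of $u$, the $S$-checks all hold if and only if $Q(u)=0$.}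

By the multinomial theorem,
\[
G^\delta=\sum_{|\alpha|\le\delta}\frac{\delta!}{\alpha!}\,u^\alpha\,t^{\sum_{i\ge1}\alpha_id^i}.
\]
The exponent determines $\alpha$, because the $\alpha_i\le\delta=d-1$ are its base-$d$ digits. Write $G^\delta H=\sum_jh_jt^j$. The product of the $\alpha$-term of $G^\delta$ and the $\alpha'$-term of $H$ has degree $K$ if and only if $\sum_i\alpha_id^i=\sum_i\alpha'_id^i$, that is, $\alpha=\alpha'$. Thus
\[
h_K=\sum_\alpha\frac{\delta!}{\alpha!}u^\alpha\cdot c_\alpha\,\alpha!=\delta!\,Q(u)\ge0 .
\]
Each $|h_j|$ is at most the product of the sums of the absolute values of the coefficients of $G^\delta$ and of $H$. Since $G(1)=1+\sum_iu_i\le(m+1)b$ and $b\ge\beta>2C$,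
\[
|h_j|\le G(1)^\delta\sum_\alpha|c_\alpha|\,\alpha!\le Cb^\delta<\tfrac12b^{\delta+1}=\tfrac B2 .
\]
Now $1+g=G(B)$ because $B^{d^i}=b^{d^{i+1}}$, and so
\[
S(X,g)\equiv\sum_{j<K}\Bigl(h_j+\frac B2\Bigr)B^j+h_KB^K\pmod{B^{K+1}} .
\]
The numbers $h_j+B/2$ are integers in $(0,B)$, and $0\le h_K<B/2$. So the right side is the base-$B$ expansion of $S(X,g)\bmod B^{K+1}$, with top digit $h_K$. Since $B^K=b^{dK}$ and $B^{K+1}=b^{\lambda-1}$, this top digit is made up of the base-$b$ digits in positions $dK,\dots,\lambda-2$. They all vanish if and only if $h_K=0$, that is, $Q(u)=0$.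
\end{proof}

\section{The equation}\label{sec:eq}

\subsection{The exponents}

We assign a prime $p_k$ to each check, as $5$ was assigned in Example~\ref{ex:toy}, and keep $p_0=3$ for the free exponent. Five more primes $q_j$ carry the conditions that the example assumed. Let $p_1,\dots,p_n,q_1,\dots,q_5$ be distinct primes $\ge5$, say the first $n+5$ of them. Following Lemma~\ref{lem:digit}, put
\[
A_k(X,R)=b^{\lambda-\kappa_k-1}E_k(X,R)+1=\sum_{j\le\delta}A_{k,j}(X)R^j\qquad(1\le k\le n),
\]
and choose $\hat A_{k,j}\in\mathbb{N}[X]$ with $|A_{k,j}(X)|\le\hat A_{k,j}(X)$ for all $X\in\mathbb{N}$; for Theorem~\ref{thm:main}, replace each coefficient of $A_{k,j}$ by its absolute value. Let $L=\lambda(\delta+2)$, and define exponential expressions in $X$ and $Y$ by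
\[
W=Y^D,\qquad V_k=p_k^{2D}\ (0\le k\le n),\qquad M=p_0^{2D}\prod_{k=1}^np_k^{2b^{\lambda-1}},
\]
\[
\hat A_k=\sum_{j\le\delta}\hat A_{k,j}(X)W^j,\qquad T_0=W+\sum_{k=1}^nV_k\hat A_k,\qquad T_k=V_0\hat A_k\ (1\le k\le n).
\]
For real $X,Y>0$ we define the real numbers
\[
R=\frac{W-1}{8D},\qquad r_k=\frac{V_k-1}{8D}\ (0\le k\le n),\qquad A_k=A_k(X,R),\qquad\xi=\frac{r_0}D=\frac{9^D-1}{8D^2},
\]
\begin{equation}\label{eq:theta}
\theta_0=\frac1D\Bigl(-R+\sum_{k=1}^nr_kA_k\Bigr)+T_0,\qquad\theta_k=-\frac{r_0}DA_k+T_k\quad(1\le k\le n),
\end{equation}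
\[
\tau_1=X,\qquad\tau_2=\frac{2^{Lb}}{b^L},\qquad\tau_3=Y,\qquad\tau_4=\frac MY,\qquad\tau_5=\tau_2\tau_4 .
\]
From here on $R$ denotes this number. For positive $x,y,z$ the equation that we want is
\begin{equation}\label{eq:star}
z=y^\xi\,\prod_{k=0}^np_k^{\theta_k}\,\prod_{j=1}^5q_j^{\tau_j}.
\end{equation}
The exponents $\theta_k$ are those of Example~\ref{ex:toy}, shifted by $T_k$. The exponents $\tau_1,\dots,\tau_4$ are meant to say that $X$ is an integer, that $b$ is a power of $2$, that $Y$ is an integer, and that $Y$ divides $M=(3^D\prod_{k\ge1}p_k^{D/b})^2$; the role of $\tau_5$ appears in Lemma~\ref{lem:E}. We take $\xi=r_0/D$ and not $1/D$ because \eqref{eq:logsum} yields $r_0\nu_3(y)$, not $\nu_3(y)$, as an expression in the other quantities. This choice has a second use in Step~1 of Section~\ref{sec:forward}.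

The next lemma describes these quantities in the intended situation.

\begin{lemma}\label{lem:good}
Let $X$ be a positive integer such that $b$ is a power of $2$, and let $Y=y^2$ with $y$ a positive odd integer. Then $R=\ell(Y)$, $r_k=\ell(p_k^2)$, $A_k$ and $T_k$ are integers, $r_0$ is odd, and $\theta_0,\dots,\theta_n\ge0$.
\end{lemma}

\begin{proof}
As $D=b^\lambda$ is a power of $2$, Lemma~\ref{lem:log} applies to $R$ and the $r_k$. The numbers $A_k$ and $T_k$ are integer polynomials in the integers $X,R,W,V_0,\dots,V_n$. Since $W,V_k\ge1$ and $8D\ge1$, we have $0\le R\le W$ and $0\le r_k\le V_k$. Hence $|A_k|\le\sum_j\hat A_{k,j}(X)R^j\le\hat A_k$. As $D\ge1$, we get $|r_0A_k/D|\le V_0\hat A_k=T_k$ and $|{-R}+\sum_kr_kA_k|/D\le W+\sum_kV_k\hat A_k=T_0$.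
\end{proof}

So the shifts $T_k$, being integers, do not affect integrality of the exponents; they make the exponents nonnegative, so that $z$ is an integer and not only rational.

\subsection{Clearing denominators and signs}

To write \eqref{eq:star} with exponential expressions we raise it to a power that clears all denominators and move negative terms to the other side. The worst denominator in \eqref{eq:theta} is that of $r_kA_k/D$, namely $8D\cdot(8D)^\delta\cdot D$. Put
\[
\Delta=(8D)^\delta,\qquad N=8D^2\Delta=8^{\delta+1}b^L,\qquad J=8^{\delta+1}2^{Lb},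
\]
\[
\tilde A_k=\sum_{j\le\delta}A_{k,j}(X)\,(W-1)^j(8D)^{\delta-j},
\]
\[
\Phi_0=-(W-1)\Delta+\sum_{k=1}^n(V_k-1)\tilde A_k+NT_0,\qquad\Phi_k=-(V_0-1)\tilde A_k+NT_k\quad(1\le k\le n).
\]
The $\Phi_k$ are integer polynomials in $X,W,V_0,\dots,V_n$. For $X,Y>0$, the relations $W-1=8DR$ and $V_k-1=8Dr_k$ give $\tilde A_k=\Delta A_k$ and then
\begin{equation}\label{eq:cleared}
\Phi_k=N\theta_k\ (0\le k\le n),\qquad(V_0-1)\Delta=N\xi,\qquad J=N\tau_2 ;
\end{equation}
for example, $\Phi_0=8D\Delta(-R+\sum_kr_kA_k)+NT_0$ and $8D\Delta=N/D$. Write $\Phi_k=\Phi_k^+-\Phi_k^-$, where $\Phi_k^\pm$ are polynomials with natural coefficients in the same variables. One more factor $Y$ clears the denominator of $\tau_4$, and a factor $2$ accounts for $Y=y^2$, $Z=z^2$. The equation $F(X,Y,Z)=0$ is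
\begin{equation}\label{eq:E}
Z^{NY}\,Y^{\Delta Y}\prod_{k=0}^np_k^{2Y\Phi_k^-}
=Y^{V_0\Delta Y}\prod_{k=0}^np_k^{2Y\Phi_k^+}\cdot q_1^{2NXY}\,q_2^{2JY}\,q_3^{2NY^2}\,q_4^{2NM}\,q_5^{2JM}.
\end{equation}
Both sides are exponential expressions in $X,Y,Z$, and they are computed from $Q$ and $\delta$ by an algorithm.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(i)] Equation \eqref{eq:E} has no solution with $X,Y,Z\ge0$ and $XYZ=0$.
\item[(ii)] For positive rational $x,y,z$, equation \eqref{eq:E} holds at $(x^2,y^2,z^2)$ if and only if, for every prime $p$,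
\begin{equation}\label{eq:nu}
\nu_p(z)=\xi\,\nu_p(y)+
\begin{cases}
\theta_k&\text{if } p=p_k,\ 0\le k\le n,\\
\tau_j&\text{if } p=q_j,\ 1\le j\le5,\\
0&\text{otherwise.}
\end{cases}
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X=0$. Then $b=D=\Delta=N=0$, while $W=Y^0=1$, $V_k=1$, $M=1$ and $J=8^{\delta+1}$. Every term of $\Phi_k$ has a factor $\Delta$, $V_i-1$ or $N$, so $\Phi_k^+=\Phi_k^-$ at this point. The powers of $Y$ and $Z$ in \eqref{eq:E} have exponent $0$ and equal $1$. After canceling the positive powers of the $p_k$, the left side is $1$ and the right side is at least $q_5^{2J}>1$.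

Let $Y=0<X$. All exponents on the left are $0$, so the left side is $1$. On the right, all factors with $Y$ in the exponent equal $1$, and what remains is $q_4^{2NM}q_5^{2JM}>1$.

Let $Z=0<X,Y$. Then $NY>0$, so the left side is $0$, and the right side is positive.

(ii) Take logarithms in \eqref{eq:E}, use $\log Y=2\log y$ and $\log Z=2\log z$, and divide by $2Y$:
\begin{align*}
N\log z={}&(V_0-1)\Delta\log y+\sum_{k=0}^n\Phi_k\log p_k\\
&+NX\log q_1+J\log q_2+NY\log q_3+N\frac MY\log q_4+J\frac MY\log q_5 .
\end{align*}
Dividing by $N>0$ and using \eqref{eq:cleared}, we see that \eqref{eq:E} is equivalent to \eqref{eq:star}. Since $b$ and $D$ are positive rationals, $W$, $V_k$, $M$ and $2^{Lb}$ are products of rational powers of positive rationals, hence algebraic. So $\xi$, $\theta_k$, $\tau_j$ are algebraic, and Lemma~\ref{lem:primes} applies.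
\end{proof}

The prime $q_5$ is needed only at $X=Y=0$: there all other factors in \eqref{eq:E} equal $1$, so without $q_5$ every point $(0,0,Z)$ would be a solution.

\section{A rational solution yields a zero}\label{sec:forward}

\begin{proposition}\label{prop:forward}
If \eqref{eq:E} holds at $(x^2,y^2,z^2)$ with $x,y,z\in\mathbb{Q}$, then $Q$ has a zero in $\mathbb{N}^m$, and $x,y,z$ are nonzero integers.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E}(i) the numbers $x,y,z$ are nonzero, and since only squares occur we may assume that they are positive. So \eqref{eq:nu} holds. The difficulty is that the factor $y^\xi$ perturbs the conditions at the primes $q_j$: we only know that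
\begin{equation}\label{eq:pert}
\varepsilon_j+\tau_j\in\mathbb{Z},\qquad\text{where }\varepsilon_j=\xi\,\nu_{q_j}(y).
\end{equation}
The perturbation vanishes once $y$ is known to be prime to $q_j$, but that comes only in Step~3. Until then we show that the denominator of $\varepsilon_j$ is too small to cancel a denominator of $\tau_j$.

\medskip\noindent\emph{Step 1: $b$ is a positive integer.} Suppose that $\xi$ is irrational. Since $\tau_1=X$ is rational, \eqref{eq:pert} shows that $\varepsilon_1$ is rational, so $\nu_{q_1}(y)=0$ and $X\in\mathbb{Z}$. Then $D$ is a positive integer and $\xi=(9^D-1)/(8D^2)$ is rational, a contradiction. So $\xi\in\mathbb{Q}$, and $3^{2D}=1+8D^2\xi$ is rational. Lemma~\ref{lem:primes}, with $3^{2D}$ in the role of $z$, gives $2D=\nu_3(3^{2D})\in\mathbb{Z}$. If $b=v/w$ in lowest terms, then $2D=2v^\lambda/w^\lambda$, so $w^\lambda$ divides $2$, and $w=1$ because $\lambda\ge2$. This does not yet make $X=b/\beta$ an integer.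

\medskip\noindent\emph{Step 2: $b$ is a power of $2$.} Now $D$ is a positive integer and $8D^2\xi=9^D-1\in\mathbb{Z}$. Suppose that an odd prime $q$ divides $b$. Then $\varepsilon_2=0$ or $\nu_q(\varepsilon_2)\ge-2\nu_q(D)=-2\lambda\nu_q(b)$, whereas $\nu_q(\tau_2)=-L\nu_q(b)<-2\lambda\nu_q(b)$ because $L=\lambda(\delta+2)>2\lambda$. By \eqref{eq:val}, $\varepsilon_2+\tau_2\notin\mathbb{Z}$, contrary to \eqref{eq:pert}. So $b$ and $D$ are powers of $2$, possibly equal to $1$ at this stage. By Lemma~\ref{lem:log}, $r_0=\ell(9)$ is an odd integer, so $\xi=r_0/D$ is in lowest terms.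

\medskip\noindent\emph{Step 3: $y$ is an odd integer dividing $3^D\prod_{k\ge1}p_k^{D/b}$, and $X\in\mathbb{Z}$.} Each $\varepsilon_j$ is now an integer divided by $D$. For an odd prime $q$, \eqref{eq:pert} therefore implies $\nu_q(\tau_j)\ge0$, since otherwise \eqref{eq:val} applies. At the prime $2$ we only have $\varepsilon_j=0$ or $\nu_2(\varepsilon_j)\ge-\log_2D>-2D$, so small powers of $2$ in the denominator of $\tau_j$ are not excluded by \eqref{eq:pert} alone. Here we use that $2$ is not among the $p_k,q_j$: equation \eqref{eq:nu} at $p=2$ reads $\nu_2(z)=r_0\nu_2(y)/D$, so $D\mid\nu_2(y)$. Thus $\nu_2(y)$ is $0$ or at least $D$ in absolute value.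

Take $j=3$, so $\tau_3=y^2$. We get $\nu_q(y)\ge0$ for odd $q$. If $\nu_2(y)<0$, then $\nu_2(\tau_3)\le-2D$, and \eqref{eq:val} contradicts \eqref{eq:pert}. Hence $y\in\mathbb{Z}$.

Take $j=4$, so $\tau_4=M/y^2$, where $M$ is an odd integer because $b$ is an integer. We get $2\nu_q(y)\le\nu_q(M)$ for odd $q$. If $\nu_2(y)>0$, then $\nu_2(\tau_4)\le-2D$, and again \eqref{eq:val} contradicts \eqref{eq:pert}. Hence $y$ is odd. Since $M=(3^D\prod_{k\ge1}p_k^{D/b})^2$,
\[
y=\prod_{k=0}^np_k^{a_k}\qquad\text{with }0\le a_0\le D\text{ and }0\le a_k\le D/b\ (1\le k\le n).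
\]
In particular all $\varepsilon_j$ vanish, so $X=\tau_1$ is a positive integer and $b\ge\beta\ge2$. A rational number whose square is an integer is an integer, so $x\in\mathbb{Z}$.

\medskip\noindent\emph{Step 4: the checks hold at $R$.} The hypotheses of Lemma~\ref{lem:good} are now satisfied. For $1\le k\le n$, equation \eqref{eq:nu} at $p_k$ reads
\[
\nu_{p_k}(z)=\frac{r_0}D(a_k-A_k)+T_k .
\]
Since $T_k\in\mathbb{Z}$ and $r_0$ is prime to $D$, we get $a_k\equiv A_k(X,R)\pmod D$. Together with $0\le a_k\le D/b$, Lemma~\ref{lem:digit} shows that digit $\kappa_k$ of $E_k(X,R)$ vanishes. So all checks hold at the integer $R$, and $Q$ has a zero in $\mathbb{N}^m$ by Lemma~\ref{lem:code}(i).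

\medskip\noindent\emph{Step 5: $z$ is an integer.} By \eqref{eq:nu}, $\nu_{p_k}(z)=\xi a_k+\theta_k$, which is nonnegative by Lemma~\ref{lem:good}; $\nu_{q_j}(z)=\tau_j>0$; and $\nu_p(z)=\xi\nu_p(y)=0$ for all other primes $p$.
\end{proof}

\section{A zero yields an integral solution}\label{sec:backward}

\begin{proposition}\label{prop:backward}
Let $u\in\mathbb{N}^m$ with $Q(u)=0$, and let $s\in\mathbb{N}$ satisfy $\beta4^s>\max_iu_i$. Then \eqref{eq:E} holds at $(x^2,y^2,z^2)$ for $x=2^s$ and some positive integers $y,z$.
\end{proposition}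

\begin{proof}
Put $x=2^s$ and $X=4^s$. Then $b=\beta4^s\ge2$ and $D$ are powers of $2$, and the $r_k=\ell(p_k^2)$ are integers with $r_0$ odd. We proceed in the order of Example~\ref{ex:toy}: first the target $g$, then $a_1,\dots,a_n$, then $a_0$.

\medskip\noindent\emph{The choice of $y$.} By Lemma~\ref{lem:code}(ii), all checks hold at $g=\sum_iu_ib^{d^{i+1}}$. By Lemma~\ref{lem:digit}, for $1\le k\le n$ there is an integer $a_k$ with $0\le a_k\le D/b$ and $a_k\equiv A_k(X,g)\pmod D$. Since $r_0$ is invertible modulo $D$, there is an integer $a_0$ with $0\le a_0<D$ and $r_0a_0\equiv g-\sum_{k\ge1}a_kr_k\pmod D$. Let $y=\prod_{k=0}^np_k^{a_k}$. Lemma~\ref{lem:good} applies, and \eqref{eq:logsum} gives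
\begin{equation}\label{eq:Rg}
R\equiv r_0a_0+\sum_{k=1}^na_kr_k\equiv g\pmod D .
\end{equation}
As $A_k(X,\cdot)$ has integer coefficients, $A_k=A_k(X,R)\equiv A_k(X,g)\equiv a_k\pmod D$.

\medskip\noindent\emph{The choice of $z$.} Let $c_p$ be the right side of \eqref{eq:nu}. It vanishes unless $p$ is one of the $p_k,q_j$. We show that every $c_p$ is a natural number; then $z=\prod_pp^{c_p}$ is a positive integer that satisfies \eqref{eq:nu}, and Lemma~\ref{lem:E}(ii) gives \eqref{eq:E}.

At $p_k$ we have $c_{p_k}=\xi a_k+\theta_k\ge0$ by Lemma~\ref{lem:good}. For $1\le k\le n$, the number $c_{p_k}=r_0(a_k-A_k)/D+T_k$ is an integer because $a_k\equiv A_k\pmod D$. For $k=0$,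
\[
c_3=\frac1D\Bigl(r_0a_0-R+\sum_{k=1}^nr_kA_k\Bigr)+T_0,
\]
and by the first congruence in \eqref{eq:Rg} the bracket is congruent to $\sum_kr_k(A_k-a_k)\equiv0$ modulo $D$.

At $q_j$ we have $\nu_{q_j}(y)=0$, so $c_{q_j}=\tau_j>0$. The numbers $\tau_1=X$ and $\tau_3=Y$ are integers. Next, $\tau_2=(2^b/b)^L$ is an integer because $b$ is a power of $2$ with $b\le2^b$. The bounds on the $a_k$ say that $y$ divides $3^D\prod_{k\ge1}p_k^{D/b}$, so $\tau_4=M/Y$ is an integer, and so is $\tau_5=\tau_2\tau_4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]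
Given $P_0$, take $Q=P_0^2$ and $\delta=\deg Q\ge2$, let $\beta$ be the least power of two with $\beta\ge2$ and $\beta>2C$, and let $F=0$ be equation \eqref{eq:E}. The polynomials $P_0$ and $Q$ have the same zeros. Proposition~\ref{prop:backward} gives (1)$\Rightarrow$(2), the implication (2)$\Rightarrow$(3) is trivial, and Proposition~\ref{prop:forward} gives (3)$\Rightarrow$(1) and the last statement.
\end{proof}

\section{Other domains, parameters, and the number of solutions}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}]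
(a) A solution in $\mathbb{Z}_{>0}$ is a solution in $\mathcal{A}$, and a solution in $\mathcal{A}$ is a solution in $\mathbb{Q}$. So for the equations of Theorem~\ref{thm:main}, solvability in $\mathcal{A}$ is equivalent to statement (1), whatever $\mathcal{A}$ is, and (1) is undecidable as in the proof of Corollary~\ref{cor:conj}. All rational solutions of these equations are integral, which gives the last assertion.

(b) Let $P\in\mathbb{Z}[a,u_1,\dots,u_m]$ represent $\mathcal{S}$ as in Theorem~\ref{thm:mrdp}. If $P$ does not involve $u$, replace it by $P^2+u_1^2$, which represents the same set. Write $Q=P^2=\sum_{|\alpha|\le\delta}c_\alpha(a)u^\alpha$ with $c_\alpha\in\mathbb{Z}[a]$, where $\delta\ge2$ is the degree of $Q$ in $u$. For each $a\in\mathbb{N}$ the polynomial $Q(a,\cdot)$ satisfies the hypotheses of Section~\ref{sec:code} with this $\delta$, even if its degree is smaller. The numbers $d,K,\lambda,L,n,\kappa_k$ and the primes $p_k,q_j$ depend only on $m$ and $\delta$. It remains to make the three choices left open in the construction, namely $\beta$, $\hat A_{k,j}$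 and $\Phi_k^\pm$, by expressions in $a$.

Let $\hat c_\alpha\in\mathbb{N}[a]$ be $c_\alpha$ with each coefficient replaced by its absolute value, and let $\hat C(a)=(m+1)^\delta\sum_\alpha\hat c_\alpha(a)\,\alpha!$. For $a\in\mathbb{N}$ the constant $C$ of $Q(a,\cdot)$ is at most $\hat C(a)$. Put $\beta'=2\cdot4^{\hat C(a)}$ and $\beta=2\beta'$. This $\beta'$ is an exponential expression in $a$, and for $a\in\mathbb{N}$ the number $\beta=4^{\hat C(a)+1}$ is a power of two with $\beta>2\hat C(a)\ge2C$.

Treat $a$ and $\beta'$ as indeterminates. Since $b=2\beta'X$ and $B/2=\beta'(2\beta')^{d-1}X^d$, the $E_k$ and $A_k$ lie in $\mathbb{Z}[a,\beta',X,R]$. Let $\hat A_{k,j}\in\mathbb{N}[a,\beta',X]$ be $A_{k,j}$ with each coefficient replaced by its absolute value, so that $|A_{k,j}|\le\hat A_{k,j}$ at natural $a,\beta',X$. The $\Phi_k$ are then integer polynomials in $a,\beta',X,W,V_0,\dots,V_n$; split each as a difference $\Phi_k^+-\Phi_k^-$ of polynomials with natural coefficients. Let $F_1,F_2$ be the two sides of \eqref{eq:E}, with $2\cdot4^{\hat C(a)}$ substituted for $\beta'$.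 For fixed $a\in\mathbb{N}$, the specialized $\hat A_{k,j}$ and $\Phi_k^\pm$ still have natural coefficients and are admissible choices in Section~\ref{sec:eq}, so $F_1=F_2$ is an equation \eqref{eq:E} for $Q(a,\cdot)$. If $a\in\mathcal{S}$, Proposition~\ref{prop:backward} gives a solution in $\mathbb{Z}_{>0}\subseteq\mathcal{A}$; if there is a solution in $\mathcal{A}\subseteq\mathbb{Q}$, Proposition~\ref{prop:forward} gives $a\in\mathcal{S}$. The computable map that sends $a$ to the equation $F_1(a,X,Y,Z)-F_2(a,X,Y,Z)=0$ is the required many-one reduction.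

(c) If there is a rational solution, then $Q$ has a zero $u\in\mathbb{N}^m$ by Proposition~\ref{prop:forward}, and Proposition~\ref{prop:backward} gives a solution with $x=2^s$ for every sufficiently large $s$. So for these equations, having infinitely many rational solutions is equivalent to the undecidable statement (1) of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baker66}
A. Baker, Mathematika 13 (1966).

\bibitem{BakerBook}
A. Baker, \emph{Transcendental Number Theory}.

\bibitem{Sun}
Zhi-Wei Sun, \emph{On exponential diophantine equations over $\mathbb{Q}$ with few unknowns}, arXiv:2112.00620 (2021).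

\end{thebibliography}
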